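\title{Bi-Lipschitz embeddings into $c_0(\Gamma)$ of subspaces of weakly compactly generated spaces of density below $\omega_\omega$}

\begin{abstract}
We prove that every subspace of a weakly compactly generated Banach space with density character at most $\omega_n$ embeds into $c_0(\omega_n)$ with bi-Lipschitz distortion at most $28(n+2)$. Consequently a super-reflexive space, or a weakly compactly generated space of non-trivial cotype, embeds uniformly into some $c_0(\Gamma)$ if and only if its density character is below $\omega_\omega$. The proof builds a point-finite uniform cover from a combinatorial lemma on finite subsets of $\omega_n$ and from finite sets of coordinates that play the role of supports. We also show that linear growth of the distortion in $n$ cannot be avoided.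
\end{abstract}

\section{Introduction}\label{sec:intro}

All Banach spaces are real. For a set $\Gamma$, $c_0(\Gamma)$ is the space of all real functions $x$ on $\Gamma$ such that $\{\gamma:|x(\gamma)|>\varepsilon\}$ is finite for every $\varepsilon>0$, with the supremum norm. A map $F\colon M\to N$ between metric spaces is a \emph{uniform embedding} if it is injective and both $F$ and $F^{-1}\colon F(M)\to M$ are uniformly continuous. It is a \emph{bi-Lipschitz embedding of distortion at most $C$} if there is $r>0$ with $r\,d(x,y)\le d(F(x),F(y))\le Cr\,d(x,y)$ for all $x,y$; such a map is a uniform embedding.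

Every metric space $M$ embeds isometrically into $\ell_\infty(M)$ by $x\mapsto(d(x,z)-d(x_0,z))_{z\in M}$, so a metric can always be read off from a family of $1$-Lipschitz real functions. An embedding into $c_0(\Gamma)$ asks for a family of which only finitely many members are large at any given point. For separable normed spaces such a family always exists (Example~\ref{ex:separable}). For non-separable spaces the answer depends on the size of the space and on its geometry. Size is measured by the density character $\operatorname{dens}X$, the smallest cardinality of a dense subset. We write $\omega_n$ ($n\in\mathbb N_0$) for the infinite cardinals $\aleph_n$, with $\omega=\omega_0$, and $\omega_\omega=\sup_n\omega_n$.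

The geometric notions are the following. A Banach space is \emph{WCG} (weakly compactly generated) if it is the closed linear span of a weakly compact subset. Separable spaces are WCG (scale a dense sequence so that it tends to $0$ in norm), and so are reflexive spaces, whose unit ball is weakly compact. A space $X$ has \emph{cotype $q$} if there is $C$ with $(\sum_i\|x_i\|^q)^{1/q}\le C\,\mathbb E\|\sum_i\epsilon_ix_i\|$ for all finite sequences $(x_i)$ in $X$, the average being over all signs $\epsilon_i=\pm1$; \emph{non-trivial cotype} means cotype $q$ for some $q<\infty$. A space $X$ is \emph{super-reflexive} if every Banach space $Y$ whose finite-dimensional subspaces are $(1+\varepsilon)$-isomorphic to subspaces of $X$, for every $\varepsilon>0$, is reflexive. We use three standard facts: super-reflexive spaces are reflexive (take $Y=X$); they have non-trivial cotype; and uniformly convex spaces, among them $\ell_p(\Gamma)$ for $1<p<\infty$, are super-reflexive.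

The following results are known, and we quote them without proof.
\begin{enumerate}
\item[(K1)] Let $X$ be a subspace of $L_p(\mu)$ for some measure $\mu$ and $1\le p<\infty$, or a subspace of a Banach lattice of non-trivial cotype that has a (long) unconditional basis or a weak unit. If $\operatorname{dens}X<\omega_\omega$, then $X$ admits a bi-Lipschitz embedding into some $c_0(\Gamma)$. If $\operatorname{dens}X\ge\omega_\omega$, then $X$ admits no coarse or uniform embedding into any $c_0(\Gamma)$.
\item[(K2)] No normed linear space of non-trivial cotype with density at least $\omega_\omega$ embeds uniformly into any $c_0(\Gamma)$.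
\item[(K3)] (Pelant) $C([0,\omega_1])$ does not embed uniformly into any $c_0(\Gamma)$.
\end{enumerate}
The negative result (K2) needs only cotype, while the positive half of (K1) has a lattice structure at its disposal. The space in (K3) has density $\omega_1$: the indicators of the clopen intervals $[0,\alpha]$, $\alpha\le\omega_1$, are at mutual distance $1$, and their rational combinations are dense by the Stone--Weierstrass theorem. So small density alone is not enough, and one has to ask what can replace the lattice structure. The following question was posed in \cite{HJS}.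

\begin{quote}
\emph{Let $X$ be \textup{(a)} a super-reflexive space, or \textup{(b)} a WCG space of non-trivial cotype, with $\operatorname{dens}X<\omega_\omega$. Does $X$ embed uniformly into $c_0(\Gamma)$ for some set $\Gamma$?}
\end{quote}

By (K1) the answer is positive for $L_p(\mu)$, $1<p<\infty$, which suggests a positive answer in general. The obstacle is that a WCG space comes with a much weaker coordinate system than an unconditional basis: a generating family on which every functional tends to zero. We show that this is enough, and that cotype is not needed.

\begin{theorem}\label{thm:A}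
Let $n\in\mathbb N_0$ and let $X$ be a closed subspace of a WCG Banach space with $\operatorname{dens}X\le\omega_n$. Then there is $F\colon X\to c_0(\omega_n)$ with
\[
\frac1{28(n+2)}\|x-y\|\le\|F(x)-F(y)\|\le\|x-y\|\qquad(x,y\in X).
\]
\end{theorem}

If $\operatorname{dens}X<\omega_\omega$, then $\operatorname{dens}X\le\omega_n$ for some $n$, and super-reflexive spaces are WCG. Hence the answer is positive in both cases (a) and (b). By (K3), the WCG hypothesis cannot simply be dropped from Theorem~\ref{thm:A}. Theorem~\ref{thm:A} and (K2) together give the exact bound on the density.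

\begin{corollary}\label{cor:B}
Let $X$ be a subspace of a WCG space and suppose that $X$ has non-trivial cotype; in particular, $X$ may be super-reflexive, or WCG of non-trivial cotype. The following are equivalent: $\operatorname{dens}X<\omega_\omega$; $X$ embeds uniformly into some $c_0(\Gamma)$; $X$ admits a bi-Lipschitz embedding into some $c_0(\Gamma)$.
\end{corollary}

Here the cotype assumption is needed: $c_0(\Gamma)$ is WCG for every $\Gamma$, because every weak neighborhood of $0$ contains all but finitely many unit vectors, so that the unit vectors together with $0$ form a weakly compact set.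

The constant in Theorem~\ref{thm:A} has the right order.

\begin{theorem}\label{thm:C}
Let $n\ge1$ and $1\le p<\infty$. If $F\colon\ell_p(\omega_n)\to c_0(\Gamma)$ satisfies $\|x-y\|\le\|F(x)-F(y)\|\le C\|x-y\|$ for all $x,y$, then $C\ge\frac12n^{1/p}$. Consequently, if $\kappa_n$ is the infimum of all $K$ such that every super-reflexive space of density at most $\omega_n$ embeds into some $c_0(\Gamma)$ with distortion at most $K$, then
\[
\frac n2\le\kappa_n\le28(n+2),
\]
and the same holds with subspaces of WCG spaces in place of super-reflexive spaces.
\end{theorem}

Section~\ref{sec:covers} reduces Theorem~\ref{thm:A} to the construction of one cover of $X$. Section~\ref{sec:model} carries out the construction by hand for finitely supported vectors in a Hilbert space. The combinatorial and the Banach space ingredients of the general case are in Sections~\ref{sec:comb} and~\ref{sec:kernels}, and they are combined in Section~\ref{sec:cover}. Section~\ref{sec:lower} proves Theorem~\ref{thm:C}. Of the quoted results only (K2) enters a proof, that of Corollary~\ref{cor:B}.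

\medskip\noindent\textbf{Notation.} $B(x,r)$ is the closed ball. For a set $S$, $[S]^{<\omega}$ is the set of its finite subsets, and $[S]^k$, $[S]^{\le k}$ are the sets of subsets of size $k$ and of size at most $k$. An ordinal is identified with the set of its predecessors, and $\omega_n$ with the least ordinal of its cardinality; thus every $\beta<\omega_{n+1}$ is a set of cardinality at most $\omega_n$, and every non-empty set of ordinals has a least element. We use that $[\omega_n]^{<\omega}$, and a union of $\omega_n$ countable sets, have cardinality at most $\omega_n$.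

\section{From point-finite covers to embeddings}\label{sec:covers}

An indexed family $(V_i)_{i\in I}$ of subsets of a metric space is \emph{point-finite} if every point lies in $V_i$ for only finitely many $i$. We are interested in point-finite families of sets of bounded diameter such that every ball of some fixed radius lies in one member. The space $c_0(\Gamma)$ has such a family: for finitely supported $v\colon\Gamma\to\mathbb Z$ let $V_v=\{x:\|x-v\|<\frac23\}$. If $x\in V_v$, then $v(\gamma)=0$ wherever $|x(\gamma)|\le\frac13$, and at each of the finitely many other coordinates there are at most two choices for $v(\gamma)$; rounding $x$ gives $v$ with $\|x-v\|\le\frac12$ and hence $B(x,\frac17)\subset V_v$. Preimages under a bi-Lipschitz embedding give a family of the same kind on the domain. In a normed space the converse holds, because one family can be scaled to serve at all scales.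

\begin{proposition}\label{prop:embed}
Let $X\ne\{0\}$ be a normed space, $0<\lambda\le\frac14$, and let $(V_i)_{i\in I}$ be a point-finite family of subsets of $X$ of diameter less than $1$ such that every ball $B(x,\lambda)$ is contained in some $V_i$. Then there is $F\colon X\to c_0(\mathbb Z\times I)$ with $\frac\lambda2\|x-y\|\le\|F(x)-F(y)\|\le\|x-y\|$ for all $x,y\in X$.
\end{proposition}

\begin{proof}
For $k\in\mathbb Z$ the family $(2^kV_i)_{i\in I}$ is point-finite, its members have diameter less than $2^k$, and every ball $B(x,\lambda2^k)=2^kB(2^{-k}x,\lambda)$ lies in one of them. Put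
\[
\psi_{k,i}(x)=\min\bigl\{\operatorname{dist}(x,X\setminus2^kV_i),\ \lambda2^k,\ (\|x\|-2^{k-2})^+\bigr\},\qquad F(x)=(\psi_{k,i}(x))_{k\in\mathbb Z,\,i\in I}.
\]
The set $X\setminus2^kV_i$ is not empty, since $2^kV_i$ is bounded and $X$ is not. The first term makes $\psi_{k,i}$ vanish outside $2^kV_i$, the second makes the small scales small, and the third switches off the scales that are large compared with $\|x\|$.

Suppose $\psi_{k,i}(x)>\varepsilon>0$. Then $\lambda2^k>\varepsilon$ and $2^{k-2}<\|x\|$, which leaves finitely many $k$, and $x\in2^kV_i$, which leaves finitely many $i$ for each $k$. So $F(x)\in c_0(\mathbb Z\times I)$. Each $\psi_{k,i}$ is a minimum of $1$-Lipschitz functions, so $F$ is $1$-Lipschitz.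

Let $x\ne y$ and choose $k$ with $2^k\le\|x-y\|<2^{k+1}$. Since $\|x\|+\|y\|\ge\|x-y\|$, we may assume $\|x\|\ge\frac12\|x-y\|\ge2^{k-1}$, so that $\|x\|-2^{k-2}\ge2^{k-2}\ge\lambda2^k$. Choose $i$ with $B(x,\lambda2^k)\subset2^kV_i$. Then $\operatorname{dist}(x,X\setminus2^kV_i)\ge\lambda2^k$, and therefore $\psi_{k,i}(x)=\lambda2^k$. The set $2^kV_i$ contains $x$ and has diameter less than $\|x-y\|$, so it does not contain $y$, and $\psi_{k,i}(y)=0$. Hence $\|F(x)-F(y)\|\ge\lambda2^k\ge\frac\lambda2\|x-y\|$.
\end{proof}

\begin{example}[Separable spaces]\label{ex:separable}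
Let $(x_k)_{k\ge1}$ be dense in a normed space $X$ and put
\[
U_k=\{y:\|y-x_k\|<1,\ \|y-x_j\|\ge\tfrac13\text{ for all }j<k\}.
\]
Given $y$, pick $l$ with $\|y-x_l\|<\frac13$; then $y\notin U_k$ for $k>l$, so the family is point-finite. Given $x$, let $k$ be least with $\|x-x_k\|<\frac23$; then $B(x,\frac13)\subset U_k$. Proposition~\ref{prop:embed} applies to the sets $\frac13U_k$ with $\lambda=\frac19$.
\end{example}

The example uses that each $l\in\mathbb N$ has finitely many predecessors. If a dense set is enumerated as $(x_\alpha)_{\alpha<\omega_1}$, the same argument only shows that each point lies in countably many of the sets.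

\section{A model case: finitely supported vectors in a Hilbert space}\label{sec:model}

Let $(e_\gamma)_{\gamma\in\Gamma}$ be a family of vectors in a Banach space $X$. For $m\in\mathbb N$ and $a\in[\Gamma]^{<\omega}$ let
\begin{equation}\label{eq:D}
D_m(a)=\Bigl\{\sum_{\gamma\in a}t_\gamma e_\gamma:\ |t_\gamma|\le m\Bigr\},\qquad D_m=\bigcup\{D_m(a):|a|\le m\},
\end{equation}
with $D_m(\emptyset)=\{0\}$. The set $D_m(a)$ is a continuous image of a cube, hence norm compact; fix a finite set $N_m(a)\subset D_m(a)$ such that every point of $D_m(a)$ is at distance at most $1$ from $N_m(a)$. The sets $D_m$ increase with $m$ and their union is the linear span of the family. They will take the place of the finite sets $\{x_1,\dots,x_m\}$ of Example~\ref{ex:separable}, and the new problem is to cover one $D_m$, with constants independent of $m$.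

In this section $X=\ell_2(\Gamma)$, the $e_\gamma$ are the unit vectors, and $m$ is fixed. Suppose that a finite set $g(y)\subset\Gamma$ is attached to each $y\in D_m$, and consider the sets
\[
U_{a,w}=\{y\in D_m:\ a\subset g(y),\ \|y-w\|\le2+\delta\}\qquad(a\in[\Gamma]^{\le m},\ w\in N_m(a)).
\]
Whatever $g$ is, they have diameter at most $4+2\delta$ and form a point-finite family, because $g(y)$ has finitely many subsets. The set $B(x,\delta)\cap D_m$ lies in one of them as soon as there is a \emph{common label}: a set $a\in[\Gamma]^{\le m}$ with
\begin{equation}\label{eq:label}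
a\subset g(y)\ \text{ for all }y\in B(x,\delta)\cap D_m,\qquad\operatorname{dist}(x,D_m(a))\le1 .
\end{equation}
So we have to choose $g$ so that \eqref{eq:label} can be solved for every $x\in D_m$.

\medskip\noindent\emph{Supports alone.} Take $g(y)=\operatorname{supp}y$. The set $a=\{\gamma:|x(\gamma)|>\delta\}$ lies in the support of every $y\in B(x,\delta)$, and $\operatorname{dist}(x,D_m(a))\le\delta\sqrt m$. So $\delta=m^{-1/2}$ works, for every $\Gamma$. No larger $\delta\le1$ does. Let $|A|=m$ and consider the \emph{test configuration}
\[
x=\delta\sum_{\alpha\in A}e_\alpha,\qquad y_\gamma=x-\delta e_\gamma\in B(x,\delta)\quad(\gamma\in A).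
\]
The supports $A\setminus\{\gamma\}$ have empty intersection, so $a=\emptyset$ is forced, and $\operatorname{dist}(x,D_m(\emptyset))=\delta\sqrt m$. To make $\delta$ independent of $m$ we must enlarge the supports: $g(y)=f(\operatorname{supp}y)$ for a map $f$ from finite sets to finite sets. In the test configuration we want $\gamma\in f(A\setminus\{\gamma\})$ for all but a bounded number of $\gamma\in A$: the missing point must be among finitely many guesses made from the remaining points.

\medskip\noindent\emph{The case $\Gamma=\omega$.} Let $f_0(C)=\{0,\dots,\max C\}$ and $f_0(\emptyset)=\emptyset$. In the test configuration every $\gamma$ except $\max A$ is guessed. For an arbitrary $x$, choose $y_0\in B(x,\delta)\cap D_m$ with $f_0(\operatorname{supp}y_0)$ as small as possible and let $a=\operatorname{supp}y_0$. Then $a\subset g(y)$ for all $y\in B(x,\delta)\cap D_m$ and $\operatorname{dist}(x,D_m(a))\le\|x-y_0\|\le\delta$, so $\delta=1$ works.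

\medskip\noindent\emph{The case $\Gamma=\omega_1$.} One exception no longer suffices. Given any $f$, pick $\beta\in\omega_1$ outside the countable set $\omega\cup\bigcup_{k<\omega}f(\{k\})$ and then $k\in\omega\setminus f(\{\beta\})$; for $A=\{k,\beta\}$ neither point is guessed from the other. Two exceptions do suffice. For $\beta<\omega_1$ fix an injection $e_\beta\colon\beta\to\omega$; once $\beta$ is known, the smaller ordinals are coded by natural numbers, and we can guess codes with $f_0$. Let $E(C)=\{e_\beta(\alpha):\alpha<\beta,\ \alpha,\beta\in C\}$ be the set of codes visible in $C$, and let $f_1(C)$ consist of $C$ and all $\alpha$ such that $\alpha<\beta$ and $e_\beta(\alpha)\in f_0(E(C))$ for some $\beta\in C$. Let $|A|\ge2$, let $\beta=\max A$, and let $\alpha^*\in A\setminus\{\beta\}$ have the largest code $e_\beta(\alpha^*)$. If $\gamma\in A\setminus\{\beta,\alpha^*\}$, then $\beta,\alpha^*\in A\setminus\{\gamma\}$, so $e_\beta(\gamma)<e_\beta(\alpha^*)\in E(A\setminus\{\gamma\})$ and $\gamma\in f_1(A\setminus\{\gamma\})$. Thus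
\[
a=A\setminus\{\beta,\alpha^*\}=\operatorname{supp}y_\beta\cap\operatorname{supp}y_{\alpha^*}
\]
is contained in $g(y_\gamma)$ for every $\gamma\in A$, and $\operatorname{dist}(x,D_m(a))=\delta\sqrt2$.

\medskip
On $\omega$ the label is one support, on $\omega_1$ the intersection of two supports, and each support that is intersected costs at most $\delta$. Iterating the coding gives $n+1$ supports on $\omega_n$.

\section{Intersections of finite subsets of $\omega_n$}\label{sec:comb}

\begin{lemma}\label{lem:comb}
For each $n\in\mathbb N_0$ there is $f_n\colon[\omega_n]^{<\omega}\to[\omega_n]^{<\omega}$ such that for every non-empty indexed family $(C_i)_{i\in I}$ of finite subsets of $\omega_n$ there are $i_0,\dots,i_n\in I$, not necessarily distinct, with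
\[
C_{i_0}\cap\dots\cap C_{i_n}\subset f_n(C_i)\qquad\text{for all }i\in I.
\]
\end{lemma}

\begin{proof}
We use induction on $n$. For $n=0$ take $f_0$ as in Section~\ref{sec:model}. If some $C_i$ is empty, let $i_0$ be its index. Otherwise choose $i_0$ minimizing $\max C_i$; then $C_{i_0}\subset\{0,\dots,\max C_i\}=f_0(C_i)$ for all $i$.

Suppose $f_n$ is given. For $\beta<\omega_{n+1}$ fix an injection $e_\beta\colon\beta\to\omega_n$. For $C\in[\omega_{n+1}]^{<\omega}$ put $E(C)=\{e_\beta(\alpha):\alpha<\beta,\ \alpha,\beta\in C\}\in[\omega_n]^{<\omega}$ and
\[
f_{n+1}(C)=C\cup\{\alpha:\ \alpha<\beta\text{ and }e_\beta(\alpha)\in f_n(E(C))\text{ for some }\beta\in C\}.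
\]
This set is finite, because $C$ and $f_n(E(C))$ are finite and each $e_\beta$ is injective.

Let $(C_i)_{i\in I}$ be given. The inductive hypothesis for the family $(E(C_i))_{i\in I}$ yields $i_0,\dots,i_n$ with $\bigcap_{j\le n}E(C_{i_j})\subset f_n(E(C_i))$ for all $i$. Let $J=\bigcap_{j\le n}C_{i_j}$. Since $E$ preserves inclusions,
\begin{equation}\label{eq:EJ}
E(J)\subset\bigcap_{j\le n}E(C_{i_j})\subset f_n(E(C_i))\qquad\text{for all }i\in I.
\end{equation}
So every $C_i$ guesses all codes of pairs from $J$. To decode $e_\beta(\alpha)$, the set $C_i$ must contain $\beta$; hence it recovers the points of $J$ up to $\max(J\cap C_i)$, and the last index is chosen to cut $J$ at the smallest of these maxima.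

If $J\cap C_i=\emptyset$ for some $i$, let $i_{n+1}=i$; the intersection of the $n+2$ sets is empty. Otherwise put $\beta_i=\max(J\cap C_i)$ and choose $i_{n+1}$ minimizing $\beta_i$. Let $\alpha\in J\cap C_{i_{n+1}}$ and $i\in I$. Then $\alpha\le\beta_{i_{n+1}}\le\beta_i$. If $\alpha=\beta_i$, then $\alpha\in C_i\subset f_{n+1}(C_i)$. If $\alpha<\beta_i$, then $\alpha,\beta_i\in J$, so $e_{\beta_i}(\alpha)\in E(J)\subset f_n(E(C_i))$ by \eqref{eq:EJ}, and $\beta_i\in C_i$ gives $\alpha\in f_{n+1}(C_i)$.
\end{proof}

The lemma settles the model case for $\Gamma=\omega_n$. Let $g(y)=f_n(\operatorname{supp}y)$ and $x\in D_m$. Apply the lemma to the supports of the points of $B(x,\delta)\cap D_m$ to obtain $y_0,\dots,y_n$, and let $a=\bigcap_j\operatorname{supp}y_j$. Every coordinate outside $a$ is outside some $\operatorname{supp}y_j$, where $x$ agrees with $x-y_j$. So the restriction of $x$ to $a$, a point of $D_m(a)$, is at distance at most $\sum_j\|x-y_j\|\le(n+1)\delta$ from $x$, and \eqref{eq:label} holds with $\delta=\frac1{n+1}$.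

Two features of $\ell_2(\Gamma)$ were used that a WCG space lacks. First, points had finite supports, whereas we must treat all points near $D_m$, and expansions in a generating family need not be unique. Second, a point close to $D_m(a)$ and to $D_m(a')$ was close to $D_m(a\cap a')$. This fails already in $X=\mathbb R$ with $e_1=e_2=1$: the point $m$ lies in $D_m(\{1\})$ and in $D_m(\{2\})$, at distance $m$ from $D_m(\emptyset)$. The next section deals with the first feature, Lemma~\ref{lem:label} with the second.

\section{Finite kernels}\label{sec:kernels}

The coordinate system comes from the Amir--Lindenstrauss theorem \cite{AL}: \emph{if $W$ is a WCG space, then there are a set $\Gamma$ and a one-to-one bounded linear operator $T\colon W^*\to c_0(\Gamma)$ that is weak$^*$-to-weak continuous.}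

\begin{lemma}\label{lem:system}
Let $X$ be a subspace of a WCG space $W$ with $\operatorname{dens}X\le\omega_n$. Then there are a closed subspace $Z$ of $W$ containing $X$ and a family $(e_\gamma)_{\gamma<\omega_n}$ in $Z$ with dense linear span such that $(z^*(e_\gamma))_{\gamma<\omega_n}\in c_0(\omega_n)$ for every $z^*\in Z^*$.
\end{lemma}

\begin{proof}
Let $T$ be as above. For $\gamma\in\Gamma$ the functional $w^*\mapsto(Tw^*)(\gamma)$ on $W^*$ is weak$^*$ continuous, so it is the evaluation at some $e_\gamma\in W$. Thus $(w^*(e_\gamma))_{\gamma\in\Gamma}=Tw^*\in c_0(\Gamma)$ for all $w^*\in W^*$. A functional vanishing on all $e_\gamma$ lies in the kernel of $T$ and is zero, so the span of the $e_\gamma$ is dense in $W$ by the Hahn--Banach theorem.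

Every point of $W$ is a limit of a sequence of finite combinations, so it lies in the closed span of countably many $e_\gamma$. Applying this to a dense subset of $X$ of cardinality at most $\omega_n$, we find $\Gamma_0\subset\Gamma$ with $|\Gamma_0|\le\omega_n$ and $X\subset Z:=\overline{\operatorname{span}}\{e_\gamma:\gamma\in\Gamma_0\}$. Functionals on $Z$ extend to $W$, so $(z^*(e_\gamma))_{\gamma\in\Gamma_0}\in c_0(\Gamma_0)$ for $z^*\in Z^*$. Re-index $\Gamma_0$ by a subset of $\omega_n$ and put $e_\gamma=0$ for the remaining indices.
\end{proof}

An embedding of $Z$ restricts to $X$, and Theorem~\ref{thm:A} is trivial for the zero space. So in this section and the next we assume that $X=Z\ne\{0\}$, that $(e_\gamma)_{\gamma<\omega_n}$ is as in Lemma~\ref{lem:system}, and that $D_m(a)$, $D_m$, $N_m(a)$ are as in \eqref{eq:D}. As $\bigcup_mD_m$ is dense and $D_m\subset D_{m+1}$, we have $\operatorname{dist}(y,D_m)\to0$ for every $y\in X$.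

The support of a vector in $\ell_2(\Gamma)$ is the smallest set of coordinates that represents it. In $X$ we consider sets of coordinates that represent $y$ up to an error $s\ge0$,
\[
\mathcal S_m^s(y)=\{a\in[\omega_n]^{\le m}:\operatorname{dist}(y,D_m(a))\le s\},
\]
and among them those that are minimal with respect to inclusion. There may be several, but only finitely many. The proof uses the $\Delta$-system lemma in its elementary form: \emph{every infinite family of sets of size at most $m$ contains distinct sets $a_1,a_2,\dots$ with $a_i\cap a_j=a$ for a fixed set $a$ and all $i\ne j$.} This follows by induction on $m$: if some point lies in infinitely many of the sets, delete it from them and use the case $m-1$; otherwise each set meets only finitely many others, and one picks pairwise disjoint sets one after another.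

\begin{lemma}\label{lem:kernel}
For all $m\in\mathbb N$, $s\ge0$ and $y\in X$, the family $\mathcal S_m^s(y)$ has only finitely many minimal elements.
\end{lemma}

\begin{proof}
Suppose not, and take distinct minimal elements $a_1,a_2,\dots$ with $a_i\cap a_j=a$ for $i\ne j$. No $a_j$ equals $a$, since otherwise $a_j$ would be a proper subset of the minimal element $a_i$, $i\neq j$. We show that $a\in\mathcal S_m^s(y)$, which contradicts the minimality of $a_1\supsetneq a$.

By compactness of $D_m(a_j)$ there is $z_j=\sum_{\gamma\in a_j}t_{\gamma,j}e_\gamma$ with $|t_{\gamma,j}|\le m$ and $\|z_j-y\|\le s$. Passing to a subsequence, we may assume that $t_{\gamma,j}\to t_\gamma$ for each $\gamma\in a$; let $z=\sum_{\gamma\in a}t_\gamma e_\gamma\in D_m(a)$ and $w_j=\sum_{\gamma\in a_j\setminus a}t_{\gamma,j}e_\gamma$. Then $z_j-w_j\to z$ in norm. For $x^*\in X^*$,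
\[
|x^*(w_j)|\le m^2\max_{\gamma\in a_j\setminus a}|x^*(e_\gamma)| ,
\]
as $w_j$ has at most $m$ terms with coefficients bounded by $m$. The right side tends to $0$: for $\varepsilon>0$ the finite set $\{\gamma:|x^*(e_\gamma)|>\varepsilon\}$ meets only finitely many of the pairwise disjoint sets $a_j\setminus a$. Hence $z_j\to z$ weakly. Taking $x^*$ of norm one with $x^*(z-y)=\|z-y\|$, we get $\|z-y\|=\lim_jx^*(z_j-y)\le s$. So $a\in\mathcal S_m^s(y)$.
\end{proof}

The \emph{kernel} $K_m^s(y)\in[\omega_n]^{<\omega}$ is the union of the minimal elements of $\mathcal S_m^s(y)$; it is empty if $\mathcal S_m^s(y)$ is. Every $a\in\mathcal S_m^s(y)$ is finite and therefore contains a minimal element, which is a subset of $K_m^s(y)$.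

\begin{remark}\label{rem:wcg}
Lemma~\ref{lem:kernel} is the only place where the $c_0$-property of $(e_\gamma)$, and so the WCG hypothesis, is used. It fails without it. In $C([0,\omega_1])$ consider the constant function $\mathbf 1$ together with the indicators $e_\alpha$ of $(\alpha,\omega_1]$, $\alpha<\omega_1$; evaluation at $\omega_1$ is $1$ on all of them. For $y=\mathbf 1+e_\omega$ we have $\|y\|=2$ and $\|y-e_k\|=1$ for $k<\omega$, so every $\{k\}$ is a minimal element of $\mathcal S_1^1(y)$.
\end{remark}

\section{The cover and the proof of Theorem~\ref{thm:A}}\label{sec:cover}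

Let $\delta=\frac1{2n+4}\le\frac14$. We need a substitute for the estimate of the distance from $x$ to $D_m(\bigcap_j\operatorname{supp}y_j)$. Instead of intersecting sets of coordinates, we shrink one set $n$ times. A set that represents $y_j$ with error $s$ represents $y_{j+1}$ with error $s+2\delta$ when both points lie in $B(x,\delta)$, and so it contains a set that is minimal for $y_{j+1}$ at the level $s+2\delta$. The final set lies in a kernel of each $y_j$, but at a level that depends on $j$. A point does not know in advance at which position $j$ it will be used, so it must record its kernels at all $n+1$ levels. For $m\in\mathbb N$ and $y\in X$ we therefore put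
\[
c_m(y)=\bigcup_{j=0}^nK_m^{1+2j\delta}(y),\qquad g_m(y)=f_n(c_m(y))\in[\omega_n]^{<\omega},
\]
with $f_n$ from Lemma~\ref{lem:comb}.

\begin{lemma}[Common label]\label{lem:label}
Let $x\in X$ and $m\in\mathbb N$, and suppose $\operatorname{dist}(y,D_m)<1$ for all $y\in B(x,\delta)$. Then there is $a\in[\omega_n]^{\le m}$ with $a\subset g_m(y)$ for all $y\in B(x,\delta)$ and $\operatorname{dist}(x,D_m(a))\le2$.
\end{lemma}

\begin{proof}
Lemma~\ref{lem:comb}, applied to the family $(c_m(y))_{y\in B(x,\delta)}$, gives $y_0,\dots,y_n\in B(x,\delta)$ with $\bigcap_{j\le n}c_m(y_j)\subset g_m(y)$ for all $y\in B(x,\delta)$. We construct $a_0\supset a_1\supset\dots\supset a_n$ such that $a_j$ is a minimal element of $\mathcal S_m^{1+2j\delta}(y_j)$. Since $\operatorname{dist}(y_0,D_m)<1$, the family $\mathcal S_m^1(y_0)$ is not empty; let $a_0$ be a minimal element. If $j<n$ and $a_j$ is chosen, then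
\[
\operatorname{dist}(y_{j+1},D_m(a_j))\le\|y_{j+1}-y_j\|+\operatorname{dist}(y_j,D_m(a_j))\le2\delta+1+2j\delta,
\]
so $a_j\in\mathcal S_m^{1+2(j+1)\delta}(y_{j+1})$, and $a_j$ contains a minimal element $a_{j+1}$ of this family.

Let $a=a_n$. For every $j\le n$ we have $a\subset a_j\subset K_m^{1+2j\delta}(y_j)\subset c_m(y_j)$, so $a\subset g_m(y)$ for all $y\in B(x,\delta)$. Finally,
\[
\operatorname{dist}(x,D_m(a))\le\|x-y_n\|+1+2n\delta\le1+(2n+1)\delta\le2.\qedhere
\]
\end{proof}

The last line is where the density bound turns into the constant: the chain has $n$ steps of length $2\delta$, which forces $\delta$ to be of order $1/n$. It remains to combine the levels $m$, which is done as in Example~\ref{ex:separable}.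

\begin{proposition}\label{prop:cover}
There is a point-finite family of subsets of $X$, indexed by a set of cardinality at most $\omega_n$, whose members have diameter at most $6+2\delta<7$, and such that every ball $B(x,\delta)$ is contained in some member.
\end{proposition}

\begin{proof}
For $m\in\mathbb N$, $a\in[\omega_n]^{\le m}$ and $w\in N_m(a)$ let
\[
U_{m,a,w}=\{y\in X:\ a\subset g_m(y),\ \|y-w\|\le3+\delta,\ \operatorname{dist}(y,D_k)\ge\tfrac12\text{ for }1\le k<m\}.
\]
There are at most $\omega_n$ triples $(m,a,w)$, and each set has diameter at most $6+2\delta$.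

Fix $y\in X$ and pick $l$ with $\operatorname{dist}(y,D_l)<\frac12$. If $y\in U_{m,a,w}$, then $m\le l$, the set $a$ is one of the finitely many subsets of $g_m(y)$, and $w$ belongs to the finite set $N_m(a)$. So the family is point-finite.

Fix $x\in X$ and let $m\ge1$ be least with $\operatorname{dist}(x,D_m)<\frac12+\delta$. For $y\in B(x,\delta)$ we have $\operatorname{dist}(y,D_m)<\frac12+2\delta\le1$, and $\operatorname{dist}(y,D_k)\ge\operatorname{dist}(x,D_k)-\delta\ge\frac12$ for $1\le k<m$. Let $a$ be given by Lemma~\ref{lem:label}. By compactness there is a point of $D_m(a)$ within distance $2$ of $x$, and so there is $w\in N_m(a)$ with $\|x-w\|\le3$. Then $\|y-w\|\le3+\delta$ for $y\in B(x,\delta)$, and $B(x,\delta)\subset U_{m,a,w}$.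
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Multiply the sets of Proposition~\ref{prop:cover} by $\frac17$. The new sets form a point-finite family, have diameter less than $1$, and every ball of radius $\lambda=\frac\delta7=\frac1{14(n+2)}\le\frac14$ lies in one of them. Proposition~\ref{prop:embed} gives an embedding into $c_0(\mathbb Z\times I)$ with upper constant $1$ and lower constant $\frac\lambda2=\frac1{28(n+2)}$. As $|\mathbb Z\times I|\le\omega_n$, the space $c_0(\mathbb Z\times I)$ is isometric to a subspace of $c_0(\omega_n)$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:B}]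
If $\operatorname{dens}X<\omega_\omega$, Theorem~\ref{thm:A} gives a bi-Lipschitz embedding, which is a uniform embedding. If $X$ embeds uniformly, then $\operatorname{dens}X<\omega_\omega$ by (K2).
\end{proof}

\section{The lower bound}\label{sec:lower}

The test configuration of Section~\ref{sec:model} also yields the lower bound. For $A\in[\omega_n]^n$ let $x_A\in\ell_p(\omega_n)$ be the indicator function of $A$. Call $A,B\in[\omega_n]^n$ \emph{neighbors} if $|A\cap B|=n-1$. Neighbors satisfy $\|x_A-x_B\|=2^{1/p}$, while $\|x_A-x_B\|=(2n)^{1/p}$ for disjoint sets. If a map on $[\omega_n]^n$ sends neighbors to points at distance at most $L$, the triangle inequality bounds the distance between the images of disjoint sets by $nL$. We show that for maps into $c_0(\Gamma)$ some disjoint pair has distance essentially at most $2L$. The combinatorial input is opposite to Lemma~\ref{lem:comb}: a set of size $n$ in which no point is guessed from the others, even with countably many guesses.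

\begin{lemma}\label{lem:free}
Let $n\ge1$ and let $\varphi$ assign to each $B\in[\omega_n]^{n-1}$ a countable subset of $\omega_n$. Then there is $A\in[\omega_n]^n$ with $a\notin\varphi(A\setminus\{a\})$ for every $a\in A$.
\end{lemma}

\begin{proof}
Choose $a_n,a_{n-1},\dots,a_1$ in this order. Given $a_{i+1},\dots,a_n$, let
\[
S_i=\omega_{i-1}\cup\{a_{i+1},\dots,a_n\},\qquad S_i'=S_i\cup\bigcup\{\varphi(B):B\in[S_i]^{n-1}\}.
\]
Then $|S_i'|=\omega_{i-1}$, so we can pick $a_i\in\omega_i\setminus S_i'$. For $j>i$ we have $a_j\in S_i$ by definition, and for $j<i$ we have $a_j\in\omega_j\subset\omega_{i-1}\subset S_i$. Since $a_i\notin S_i$, the points are distinct. With $A=\{a_1,\dots,a_n\}$ we get $A\setminus\{a_i\}\in[S_i]^{n-1}$, so $\varphi(A\setminus\{a_i\})\subset S_i'$ does not contain $a_i$.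
\end{proof}

\begin{remark}
The number $n+1$ in Lemma~\ref{lem:comb} cannot be lowered. Given $f\colon[\omega_n]^{<\omega}\to[\omega_n]^{<\omega}$, choose $a_n,\dots,a_1$ as above with $f$ on $[S_i]^n$ in place of $\varphi$ on $[S_i]^{n-1}$, and then $a_0\in\omega$ outside the finite set $\{a_1,\dots,a_n\}\cup f(\{a_1,\dots,a_n\})$. For $A=\{a_0,\dots,a_n\}$ and $C_i=A\setminus\{a_i\}$ we have $a_i\notin f(C_i)$ for all $i$, and any $n$ of the sets $C_j$ omit some index $i$ and so have $a_i$ in common.
\end{remark}

\begin{lemma}\label{lem:two}
Let $n\ge1$ and let $F\colon[\omega_n]^n\to c_0(\Gamma)$ satisfy $\|F(A)-F(B)\|\le L$ whenever $|A\cap B|=n-1$. Then for each $\varepsilon>0$ there are disjoint $A',A''\in[\omega_n]^n$ with $\|F(A')-F(A'')\|\le2L+\varepsilon$.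
\end{lemma}

The idea is as follows. After a small perturbation the values of $F$ have finite support. A coordinate at which $F(A)$ exceeds $L$ lies in the support of the value at every neighbor of $A$. So the large part $u$ of $F(A)$ is one of countably many vectors that can be listed from $A\setminus\{a\}$, for each $a\in A$. If one set $T(u)$ with value near $u$ has been fixed in advance for each $u$, its points are among countably many guesses made from $A\setminus\{a\}$, and Lemma~\ref{lem:free} makes $T(u)$ disjoint from $A$.

\begin{proof}
Let $\eta=\varepsilon/6$ and $L'=L+2\eta$. Let $Q$ be the set of finitely supported rational-valued functions on $\Gamma$, a dense subset of $c_0(\Gamma)$. For each $A$ choose $G(A)\in Q$ with $\|F(A)-G(A)\|\le\eta$; then $\|G(A)-G(B)\|\le L'$ for neighbors $A,B$. For $u\in Q$ let $\mathcal A_u=\{A\in[\omega_n]^n:\|G(A)-u\|\le L'\}$, and fix $T(u)\in\mathcal A_u$ whenever $\mathcal A_u\ne\emptyset$. For $B\in[\omega_n]^{n-1}$ put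
\[
\Gamma_B=\bigcup_{b\in\omega\setminus B}\operatorname{supp}G(B\cup\{b\}),\qquad\varphi(B)=\bigcup\{T(u):u\in Q,\ \operatorname{supp}u\subset\Gamma_B,\ \mathcal A_u\ne\emptyset\}.
\]
The set $\Gamma_B$ is countable, so only countably many $u\in Q$ are supported in it, and $\varphi(B)$ is countable. Let $A$ be given by Lemma~\ref{lem:free} and pick $b\in\omega\setminus A$.

For $a\in A$ the set $B_a=(A\setminus\{a\})\cup\{b\}$ is a neighbor of $A$, and $\operatorname{supp}G(B_a)\subset\Gamma_{A\setminus\{a\}}$. Hence
\[
|G(A)(\gamma)|=|G(A)(\gamma)-G(B_a)(\gamma)|\le L'\qquad\text{for }\gamma\in\Gamma\setminus\Gamma_{A\setminus\{a\}}.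
\]
Let $u\in Q$ agree with $G(A)$ on $\bigcap_{a\in A}\Gamma_{A\setminus\{a\}}$ and vanish elsewhere. A coordinate outside this intersection is outside some $\Gamma_{A\setminus\{a\}}$, so $\|G(A)-u\|\le L'$, that is, $A\in\mathcal A_u$. In particular $T(u)$ is defined. For each $a\in A$ we have $\operatorname{supp}u\subset\Gamma_{A\setminus\{a\}}$, so $T(u)\subset\varphi(A\setminus\{a\})$ and $a\notin T(u)$. Thus $A$ and $T(u)$ are disjoint members of $\mathcal A_u$, and $\|F(A)-F(T(u))\|\le2\eta+2L'=2L+\varepsilon$.
\end{proof}

The size of the ground set matters. By Theorem~\ref{thm:A} with $n=0$ there is a map $H\colon\ell_1(\omega)\to c_0(\omega)$ with $\|x-y\|\le\|H(x)-H(y)\|\le56\|x-y\|$. On $[\omega]^k$ the map $A\mapsto H(x_A)$ has $L=112$ and sends disjoint sets to points at distance at least $2k$, which exceeds $2L$ for $k>112$.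

\begin{proof}[Proof of Theorem~\ref{thm:C}]
The map $A\mapsto F(x_A)$ satisfies the hypothesis of Lemma~\ref{lem:two} with $L=2^{1/p}C$. So for every $\varepsilon>0$ there are disjoint $A',A''$ with
\[
(2n)^{1/p}=\|x_{A'}-x_{A''}\|\le\|F(x_{A'})-F(x_{A''})\|\le2\cdot2^{1/p}C+\varepsilon .
\]
Letting $\varepsilon\to0$ and dividing by $2\cdot2^{1/p}$ gives $C\ge\frac12n^{1/p}$.

Super-reflexive spaces are WCG, so Theorem~\ref{thm:A} gives the upper bound $28(n+2)$ for both classes, and it suffices to prove the lower bound for the smaller class. The space $\ell_1(\omega_n)$ is not reflexive, so we use $\ell_p(\omega_n)$ with $1<p<\infty$; it is super-reflexive and has density at most $\omega_n$, as finitely supported rational vectors are dense. If every super-reflexive space of density at most $\omega_n$ embeds with distortion at most $K$, then, after multiplying the embedding of $\ell_p(\omega_n)$ by a constant, the first part gives $K\ge\frac12n^{1/p}$ for all $p>1$. Letting $p\downarrow1$ yields $K\ge\frac n2$.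
\end{proof}

\begin{thebibliography}{9}

\bibitem{AL}
Amir and Lindenstrauss, Ann. of Math. 88 (1968), 35--46.

\bibitem{HJS}
Petr Hajek, Michal Johanis, and Th.~Schlumprecht, \emph{Remarks on the point character of Banach spaces and non-linear embeddings into~$c_0(\Gamma)$}, arXiv:2401.00831 (2024).

\end{thebibliography}
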